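# Joint embedding in monotone graph classes: an undecidable property

## Disjoint unions and the guess that a program can decide

You are handed a finite list of graphs. Consider all finite graphs that contain none of them as a subgraph. Whenever two graphs $A,B$ avoid the list, is there a third graph $C$ avoiding the list in which both can be found? Can a computer program, given the list, decide whether this always works?

The answer one would first guess is **yes**. If every graph on the list is connected, one just puts $A$ and $B$ side by side. So trouble can come only from the disconnected graphs on the list, and it seems reasonable that a finite inspection of how their components sit in one another should settle the matter. Let us fix the terms and test this guess.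

Graphs are finite and simple, and forbidden graphs have at least one vertex. We write $G+H$ for the disjoint union and $kH$ for the disjoint union of $k$ copies of $H$. Throughout, "$G$ contains $F$" means that $F$ is isomorphic to a not necessarily induced subgraph of $G$.

**Definition (hereditary and monotone classes).** A class of finite graphs is *hereditary* if it is closed under taking induced subgraphs; such a class is specified by a set of forbidden induced subgraphs. A class is *monotone* if it consists of all finite graphs that contain no member of some given set of graphs. Every monotone class is hereditary. For example, forbidding the path $P_3$ on three vertices as an induced subgraph gives the disjoint unions of complete graphs, while forbidding it as a subgraph gives the graphs of maximum degree at most $1$. The triangle is in the first class but not in the second.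

**Definition (embedding, JEP).** An *embedding* of $A$ into $C$ is an isomorphism of $A$ onto an induced subgraph of $C$. A class $\mathcal C$ has the *joint embedding property (JEP)* if for all $A,B\in\mathcal C$ there is $C\in\mathcal C$ into which both $A$ and $B$ embed. The images of $A$ and $B$ in $C$ may overlap. We call $A,B\in\mathcal C$ a *failing pair* if there is no such $C$.

Here are the simplest cases.

1. *All forbidden graphs connected.* A connected subgraph of $A+B$ lies in $A$ or in $B$. So the class is closed under disjoint unions and has the JEP.
2. *Forbid $2K_1$.* Only graphs with at most one vertex remain, and the JEP holds.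
3. *Forbid $3K_1$.* Since containment is not induced, this forbids every graph with three or more vertices. The graphs $K_2$ and $2K_1$ are in the class. A joint $C$ would have two vertices and be isomorphic to both, so the JEP fails.
4. *Forbid $K_2+K_1$.* Take $A=K_2$ and $B=3K_1$. A joint $C$ would have an edge and at least three vertices, hence would contain $K_2+K_1$. The JEP fails.
5. *Forbid $2K_2$.* Take $A=K_3$ and $B=P_3$. In a joint $C$, let $A',B'$ be the images. The set $A'\cap B'$ is a clique of the induced path $B'$, so it lies in one edge of that path. The other edge $L$ meets $A'$ in at most one vertex, so two vertices of the triangle $A'$ avoid $L$, and $C$ contains $2K_2$. The JEP fails.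
6. *Forbid $2K_2$ and $P_3$.* Two distinct edges of a graph are either disjoint, forming $2K_2$, or share one vertex, forming $P_3$. So the class consists of the graphs with at most one edge. One edge together with $|A|+|B|$ isolated vertices is a joint embedding of $A$ and $B$. The JEP holds.

Case 6 is a first warning: a disconnected forbidden graph need not destroy the JEP, because one may be able to overlap $A$ and $B$. Still, all the answers came from small pictures. The guess gets more support from lists of length one, where the problem can be solved completely.

## A single forbidden graph

**Theorem 1 (one forbidden graph).** Let $F$ be a nonempty graph. The monotone class defined by $F$ alone has the JEP if and only if $F$ is connected or $F=2K_1$.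

*Proof.* The "if" direction is cases 1 and 2 above. Now let $F$ be disconnected, $F\neq 2K_1$, and $n=|F|$, so $n\ge3$. The complete graph $K_{n-1}$ is in the class because it has too few vertices to contain $F$. It contains every graph on at most $n-1$ vertices, and that is how it will be used. In each case below we name a pair $A,B$, suppose it has a joint embedding $C$ in the class, and write $A',B'$ for the images.

**Case (i): some component $F_j$ of $F$ is not contained in some component $F_i$.** Let $B=nF_i$. It does not contain $F$: the connected graph $F_j$ would have to lie in one copy of $F_i$. Let $A=K_{n-1}$. The $n-1$ vertices of $A'$ meet at most $n-1$ of the $n$ disjoint copies of $F_i$ in $B'$, so some copy is disjoint from $A'$. The clique $A'$ contains $F-F_i$, which has at most $n-1$ vertices. Together they show that $C$ contains $F$, a contradiction.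

**Case (ii): every component is contained in every other.** Then all components have the same numbers of vertices and edges, so they are isomorphic, and $F=kH$ with $H$ connected and $k\ge2$.

*$H=K_1$.* Then $k\ge3$, and the class consists of all graphs with at most $k-1$ vertices. Both $K_{k-1}$ and its complement are in it, and they are not isomorphic since $k-1\ge2$. A joint $C$ would have $k-1$ vertices and be isomorphic to both, a contradiction.

*$H$ not complete.* Let $A=K_{n-1}$ and $B=H$; both are in the class. The set $A'\cap B'$ is a clique of $B'\cong H$, so it has at most $|H|-1$ vertices. Hence $A'\setminus B'$ is a clique with at least $n-1-(|H|-1)=(k-1)|H|$ vertices. It contains $(k-1)H$, and with $B'$ we get $kH$ in $C$, a contradiction.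

*$H=K_r$ with $r\ge2$.* Let $A=K_{n-1}$ and let $B$ be two copies of $K_r$ sharing exactly one vertex. It has $2r-1<kr=n$ vertices, so it is in the class. The set $A'\cap B'$ is a clique of $B'$, and therefore lies in one of the two $r$-cliques. The other one, $L$, meets $A'$ in at most $1\le r-1$ vertices. So $A'\setminus L$ is a clique with at least $n-1-(r-1)=(k-1)r$ vertices, and together with $L$ it gives $kK_r$ in $C$, a contradiction. $\blacksquare$

In every failing case of this proof both graphs of the failing pair have at most $n^2$ vertices. That is the right quantity to watch.

## Decidability as a bound on failing pairs

If $C$ is a joint embedding of $A$ and $B$ in a hereditary class, then so is the subgraph of $C$ induced on the union of the two images, and it has at most $|A|+|B|$ vertices. So for one given pair $A,B$ and a finite list $\mathcal F$, it can be checked in finite time whether the pair fails.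

Consequently the JEP is decidable if and only if there is a computable function $\beta$ such that whenever the JEP fails for $\mathcal F$, there is a failing pair with at most $\beta(\mathcal F)$ vertices in each graph. If $\beta$ exists, test all pairs up to that size. Conversely, given a decision procedure, run it; if the answer is "fails", search until a failing pair is found and output its size, and otherwise output $0$.

So the guess "yes" says precisely that failing pairs can be found within a computable size, as they are for one forbidden graph. This is false.

**Theorem 2.** There is a computable function taking a deterministic Turing machine $M$ to a finite set $\mathcal F_M$ of graphs such that the monotone class $\mathcal C_M$ defined by $\mathcal F_M$ has the JEP if and only if $M$ does not halt on the blank tape. Hence no algorithm decides the JEP for monotone classes given by finitely many forbidden subgraphs.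

**Theorem 3 (strengthenings).**

1. Undecidability persists for inputs containing exactly one disconnected forbidden graph, of the form $D+D$ with $D$ connected. This is sharp: if all forbidden graphs are connected, the JEP always holds.
2. The problem is $\Pi^0_1$-complete.
3. The problem remains undecidable if "embed" is weakened to "is isomorphic to a not necessarily induced subgraph".

The question of deciding the JEP for monotone classes is taken from Samuel Braunfeld, "The undecidability of joint embedding and joint homomorphism for hereditary graph classes", arXiv:1903.11932 (2019). It is known that for hereditary classes given by finitely many forbidden *induced* subgraphs no algorithm decides the JEP. We shall use nothing of that. The one outside fact we use is the undecidability of halting on the blank tape (Turing).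

## What forbidden subgraphs can force: identification, not existence

To encode a computation, a sensible person would try to choose the forbidden graphs so that any joint embedding of two starting pieces is *forced* to contain a long grid on which the computation is written out, with a contradiction at the halting cell.

This stops at once. A monotone class is closed under deleting edges and vertices. A rule such as "this vertex must have a neighbor of that sort" or "these two vertices must be adjacent" cannot be expressed, because deleting edges would leave the class. Forbidden subgraphs say only "at most"; they never force anything to exist.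

"At most" statements do have force in a joint embedding. If the class says "there is at most one vertex with property $P$", where $P$ is expressed by the presence of edges, and $A$ and $B$ both have a vertex with property $P$, then the two images must *coincide*. Here is the effect in its smallest form. Let $D$ be a connected graph with trivial automorphism group and minimum degree at least $2$, and let $d_1\ne d_2$ be two of its vertices. Consider the rules: there is at most one injective homomorphism from $D$; a vertex outside the copy of $D$ has at most one neighbor in it; at most one vertex outside has a neighbor in it. Let $A_\epsilon$ be $D$ with a new vertex $v$ joined to $d_\epsilon$, for $\epsilon=1,2$. Since $v$ has degree $1$, it is in no copy of $D$, so $A_\epsilon$ obeys the rules. In a joint embedding the two copies of $D$ must coincide, then the two images of $v$ must coincide, and then this vertex has the two neighbors $d_1,d_2$ in $D$. So $A_1,A_2$ is a failing pair.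

The plan is to let *both* $A$ and $B$ bring along the whole halting computation. Its cells are determined one after another by "at most one" rules, so a joint embedding must identify the two computations cell by cell. If the machine halts, the two graphs carry contradictory tags at the halting cell, and the pair fails. The existence of the computation is not forced by the class; it is a property of the failing pair. The work lies in the other direction. If the machine does not halt, *every* pair must have a joint embedding, including pairs that look nothing like a computation.

## A deterministic quadrant for a Turing machine

We need the computation written on $\mathbb N^2$ so that each cell is determined by its left and lower neighbors.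

Let $M$ have one two-way infinite tape, tape alphabet $\Gamma\ni\square$, state set $Q$, start state $q_0$ and halting state $q_H$; configurations in state $q_H$ stay unchanged. $M$ halts if it reaches $q_H$. Let $\Sigma_1=\Gamma\cup(Q\times\Gamma)$, where $(q,a)$ marks a cell that contains $a$ and is under the head in state $q$. Let $x_t:\mathbb Z\to\Sigma_1$ be the configuration at time $t$ from the blank tape, so $x_0(0)=(q_0,\square)$ and $x_0(p)=\square$ for $p\neq0$.

The next content of a cell depends on the cell and its two neighbors. The new letter is the letter written by the head if the head is on the middle cell, and the old letter otherwise. The head is there at the next time if it was on one of the three cells and moves to the middle one (or stays there). On triples for which this prescription would bring two heads to the middle cell, which do not arise, put $\square$. This gives a computable $\varphi:\Sigma_1^3\to\Sigma_1$ with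
$$x_{t+1}(p)=\varphi(x_t(p-1),x_t(p),x_t(p+1)),\qquad \varphi(\square,\square,\square)=\square .$$
By induction $x_t(p)=\square$ for $|p|>t$. Put $H=\{q_H\}\times\Gamma$. Then $M$ halts if and only if some $x_t(p)\in H$.

Let $\Sigma=\Sigma_1\cup\Sigma_1^2$, a disjoint union. For $i,j\in\mathbb Z$ with $i+j\ge0$ put

- $y(i,j)=x_t\big(\tfrac{i-j}{2}\big)$ if $i+j=2t$;
- $y(i,j)=\big(x_t(\tfrac{i-j-1}{2}),\,x_t(\tfrac{i-j+1}{2})\big)$ if $i+j=2t+1$.

So antidiagonals of even index are configurations, and those of odd index store pairs of adjacent cells. Define $\delta:\Sigma^2\to\Sigma$ by $\delta(a,b)=(a,b)$ for $a,b\in\Sigma_1$, by $\delta((a,b),(b,c))=\varphi(a,b,c)$, and by $\delta=\square$ in all other cases.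

**Step 1: the local rule.** *This step shows that $\delta$ computes each cell from its left and lower neighbors.* For $i+j\ge1$,
$$y(i,j)=\delta\big(y(i-1,j),\,y(i,j-1)\big).$$
If $i+j=2t+1$, the inputs are $x_t(\tfrac{i-j-1}{2})$ and $x_t(\tfrac{i-j+1}{2})$, and $\delta$ pairs them. If $i+j=2t+2$ and $p=\tfrac{i-j}{2}$, the inputs are $(x_t(p-1),x_t(p))$ and $(x_t(p),x_t(p+1))$, and $\delta$ returns $\varphi(x_t(p-1),x_t(p),x_t(p+1))=x_{t+1}(p)$.

**Step 2: outside the quadrant all is blank.** *This step lets us restrict to $\mathbb N^2$.* Suppose $i+j\ge0$ and $i<0$ or $j<0$. If $i+j=2t$, the position is $\tfrac{i-j}{2}=t-j=i-t$, which is $>t$ if $j<0$ and $<-t$ if $i<0$. If $i+j=2t+1$, the two positions are $t-j$ and $t-j+1$, equivalently $i-t-1$ and $i-t$. Both exceed $t$ if $j<0$, and both are below $-t$ if $i<0$. So $y(i,j)=\square$ when $i+j$ is even, and $y(i,j)=(\square,\square)$ when $i+j$ is odd.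

**Step 3: rules on the boundary.** *This step turns the recursion into one on $\mathbb N^2$ alone.* For $s\in\Sigma$ let $\square_s=\square$ if $s\in\Sigma_1$ and $\square_s=(\square,\square)$ if $s\in\Sigma_1^2$. Put $f(s)=\delta(s,\square_s)$ and $g(s)=\delta(\square_s,s)$. For $i\ge1$ the cells $(i-1,0)$ and $(i,-1)$ have the same coordinate sum, so $y(i,-1)=\square_{y(i-1,0)}$ by Step 2; likewise $y(-1,j)=\square_{y(0,j-1)}$ for $j\ge1$. Hence
$$\begin{aligned}
&y(0,0)=\sigma_0:=(q_0,\square),\qquad y(i,0)=f(y(i-1,0)),\qquad y(0,j)=g(y(0,j-1)),\\
&y(i,j)=\delta\big(y(i-1,j),y(i,j-1)\big)\qquad(i,j\ge1).
\end{aligned}\tag{1}$$

If $x_t(p)\in H$, then $x_t(p)\ne\square$, so $|p|\le t$, and $x_t(p)=y(t+p,t-p)$ with $(t+p,t-p)\in\mathbb N^2$. Conversely a value $y(i,j)\in H$ lies in $\Sigma_1$, so it is some $x_t(p)$. Thus **$M$ halts if and only if $y(i,j)\in H$ for some $(i,j)\in\mathbb N^2$.**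

*Example.* Let $M$, in state $q_0$ on $\square$, write $1$, move right and enter $q_H$. Then $y(0,0)=(q_0,\square)$, $y(1,0)=((q_0,\square),\square)$ and $y(0,1)=(\square,(q_0,\square))$. Further,
$$y(1,1)=\varphi(\square,(q_0,\square),\square)=1,\qquad y(2,0)=\varphi((q_0,\square),\square,\square)=(q_H,\square)\in H,\qquad y(0,2)=\varphi(\square,\square,(q_0,\square))=\square .$$

## A rigid frame that carries labels

Graph vertices have no names, so we need a way to write a label on a vertex using edges alone. We use a subgraph $D$ that can occur only once and has no symmetry. A vertex outside $D$ is labeled by the vertex of $D$ to which it is adjacent.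

**Definition (copy).** A *copy* of $D$ in $G$ is an injective homomorphism $D\to G$. Thus $K_2$ has two copies in itself. A finite graph has exactly one copy in itself if and only if its automorphism group is trivial, since an injective homomorphism from a finite graph to itself is a bijection on vertices and on edges, hence an automorphism.

**Definition (types).** Let $\Sigma^*=(\Sigma\setminus H)\cup(H\times\{1,2\})$: each halting symbol comes in two tagged versions. Let $\pi:\Sigma^*\to\Sigma$ forget the tag, so $\pi$ is the identity on $\Sigma\setminus H$ and $\pi(h,\epsilon)=h$. A *type* is a triple $\tau=(k,e,s)$ with *kind* $k\in(\mathbb Z/3)^2$, *class* $e\in\{o,\to,\uparrow,\bullet\}$ and *symbol* $s\in\Sigma^*$. The finite set of types is $\Theta$.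

The kind will record coordinates modulo $3$. The class will say whether a cell is the origin ($o$), on the bottom row ($\to$), on the left column ($\uparrow$) or in the interior ($\bullet$). For instance, in the example above the cell $(2,0)$ gets a type with kind $(2,0)$, class $\to$ and symbol $((q_H,\square),1)$ or $((q_H,\square),2)$.

**Definition (the frame $D$).** Let $m=\max(14,|\Theta|)$. The *spider* on $m$ vertices is the tree with one vertex of degree $3$ from which three paths (legs) of lengths $1$, $2$ and $m-4$ emanate; it has $1+1+2+(m-4)=m$ vertices. Let $D$ be the *complement* of this spider. Fix distinct vertices $d_\tau\in V(D)$ for $\tau\in\Theta$.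

*Properties of $D$.* An automorphism of the spider fixes the vertex of degree $3$ and permutes the legs. The legs have different lengths $1,2,m-4\ge10$, so it is the identity. A graph and its complement have the same automorphisms, so $D$ has trivial automorphism group. The complement $\bar D$ is the spider, so it has maximum degree $3$ and no $4$-cycle. Hence $D$ has minimum degree at least $m-1-3=m-4\ge10$. Two nonadjacent vertices of $D$ each have at least $m-4$ neighbors among the other $m-2$ vertices, and $2(m-4)>m-2$, so they have a common neighbor. Thus $D$ is connected.

**Definition (typed vertices, left and lower neighbors).** Suppose $G$ has a unique copy of $D$, and identify $D$ with its image. A vertex $v\notin V(D)$ adjacent to $d_\tau$ is *typed*, of type $\tau$, and it has the corresponding kind, class and symbol. For adjacent typed $p,q$, call $p$ a *left neighbor* of $q$ if $\mathrm{kind}(p)=\mathrm{kind}(q)-(1,0)$, and a *lower neighbor* of $q$ if $\mathrm{kind}(p)=\mathrm{kind}(q)-(0,1)$.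

This is why kinds are taken modulo $3$: since $1\ne-1$ in $\mathbb Z/3$, an undirected edge between kinds differing by $\pm(1,0)$ acquires a direction. Modulo $2$ it would not.

## The rules of the class $\mathcal C_M$

The class $\mathcal C_M$ consists of the graphs $G$ that satisfy (C1) and, if $G$ has a copy of $D$, also (C2)–(C7).

- (C1) $G$ has at most one copy of $D$.
- (C2) $G[V(D)]$ has no edges besides those of $D$.
- (C3) Every vertex outside $V(D)$ has at most one neighbor in $V(D)$. (So types are unique.)
- (C4) Kinds of adjacent typed vertices differ by $\pm(1,0)$ or $\pm(0,1)$.
- (C5) A vertex of class $\to$ or $\bullet$ has at most one left neighbor; one of class $o$ or $\uparrow$ has none. A vertex of class $\uparrow$ or $\bullet$ has at most one lower neighbor; one of class $o$ or $\to$ has none.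
- (C6) (a) At most one vertex has class $o$. (b) No vertex is a left neighbor of two distinct class-$\to$ vertices. (c) No vertex is a lower neighbor of two distinct class-$\uparrow$ vertices. (d) There are no distinct $u,v,z,w,w'$ with $w,w'$ of class $\bullet$, $u$ a left neighbor of both $w,w'$, $v$ a lower neighbor of both $w,w'$, and $z$ a lower neighbor of $u$ and a left neighbor of $v$.
- (C7) (a) A vertex of class $o$ has kind $(0,0)$ and symbol in $\pi^{-1}(\sigma_0)$. (b) If $u$ is a left neighbor of $w$ and $w$ has class $\to$, then $u$ has class $o$ or $\to$, and $\pi s(w)=f(\pi s(u))$. (c) If $u$ is a lower neighbor of $w$ and $w$ has class $\uparrow$, then $u$ has class $o$ or $\uparrow$, and $\pi s(w)=g(\pi s(u))$. (d) If $w$ has class $\bullet$, $u$ is a left neighbor of $w$, $v$ is a lower neighbor of $w$, and $z$ is a lower neighbor of $u$ and a left neighbor of $v$, then $\pi s(w)=\delta(\pi s(u),\pi s(v))$.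

Here $s(w)$ is the symbol of $w$. Rules (C1)–(C3) make labels work, (C4) and (C5) make a local grid, (C6) makes the next cell unique, and (C7) makes its symbol correct up to the tag. No rule says anything about tags. The corner $z$ in (C6)(d) will be explained after the proof.

**Proposition 1.** The class $\mathcal C_M$ is monotone and is given by a finite set $\mathcal F_M$ computable from $M$. Every graph in $\mathcal F_M$ contains $D$, and every graph in $\mathcal F_M$ is connected except $D+D$, which belongs to $\mathcal F_M$.

*Proof.* Each rule excludes a finite list of patterns.

For (C1), take all graphs $f(D)\cup g(D)$ with $f\ne g$ injective maps of $V(D)$ into a fixed set of $2m$ elements. A graph $G$ contains one of these if and only if it has two distinct copies of $D$. None of them is $D$ itself: if the union has no more edges than $D$, then $f(D)=g(D)$, so $g^{-1}f$ is an automorphism of $D$ and $f=g$. If the images of $f$ and $g$ meet, the union is connected, because $D$ is. If they are disjoint, the union is $D+D$.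

For (C2), take $D$ plus one edge between nonadjacent vertices of $D$. For (C3), take $D$ plus one new vertex joined to two vertices of $D$. For (C4)–(C7), "having type $\tau$", "being adjacent", "being a left neighbor" and "being a lower neighbor" are all expressed by the presence of edges: "$v$ has type $\tau$" is the edge $vd_\tau$. So each violation is the presence of $D$ together with at most five new distinct vertices, each joined to a prescribed $d_\tau$, with prescribed edges among them. (In (C7)(d) the vertices $w,u,v,z$ are automatically distinct, since the kinds $k$, $k-(1,0)$, $k-(0,1)$, $k-(1,1)$ are.) There are finitely many such patterns and they can be listed. Each is connected because each new vertex is joined to the connected graph $D$.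

If $G$ satisfies (C1) and contains one of the patterns for (C2)–(C7), then the copy of $D$ in the pattern is placed on the unique copy of $D$ in $G$, and the new vertices lie outside it, so the rule is violated. Conversely, a violated rule yields a pattern. A graph without a copy of $D$ is in $\mathcal C_M$, and it contains no member of $\mathcal F_M$, since each member contains $D$. $\blacksquare$

## The generated part of a graph

In any member of $\mathcal C_M$ that contains $D$, some vertices can be found by following the rules from the origin. These are the vertices that a joint embedding is forced to identify.

Let $A\in\mathcal C_M$ contain $D$. Define a partial map $t=t_A:\mathbb N^2\rightharpoonup V(A)$ by recursion on $i+j$: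

- $t(0,0)$ is the vertex of class $o$, if it exists;
- for $i\ge1$, $t(i,0)$ is the class-$\to$ vertex having $t(i-1,0)$ as a left neighbor, if $t(i-1,0)$ is defined and such a vertex exists;
- for $j\ge1$, $t(0,j)$ is the class-$\uparrow$ vertex having $t(0,j-1)$ as a lower neighbor, likewise;
- for $i,j\ge1$, $t(i,j)$ is the class-$\bullet$ vertex having $t(i-1,j)$ as a left neighbor and $t(i,j-1)$ as a lower neighbor, if these two are defined and such a vertex exists.

Let $\mathrm{Dom}_A$ be the domain of $t$.

**Step 1: $t$ is well defined.** *We must see that the vertex in each clause is unique.* The first three clauses are (C6)(a),(b),(c). The domain is closed under decreasing a positive coordinate by $1$, by construction. In the last clause, therefore, $z=t(i-1,j-1)$ is defined. It is a lower neighbor of $t(i-1,j)$ and a left neighbor of $t(i,j-1)$, by the clauses that defined those two vertices. If two different vertices $w,w'$ qualified for $t(i,j)$, then $u=t(i-1,j)$, $v=t(i,j-1)$, $z,w,w'$ would be five distinct vertices, since their kinds are pairwise different apart from those of $w,w'$. This contradicts (C6)(d).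

**Step 2: kinds, classes and backward uniqueness.** *This step makes the generated part closed under going left or down.* By (C7)(a) and induction, $\mathrm{kind}(t(i,j))\equiv(i,j)\pmod3$. The class of $t(i,j)$ is $o$ if $i=j=0$; $\to$ if $i\ge1,j=0$; $\uparrow$ if $i=0,j\ge1$; $\bullet$ if $i,j\ge1$. Rule (C5) now gives:
$$\begin{aligned}
&\text{if } i\ge1,\text{ the only left neighbor of } t(i,j)\text{ in }A\text{ is } t(i-1,j);\ \text{if } i=0 \text{ there is none};\\
&\text{if } j\ge1,\text{ the only lower neighbor of } t(i,j)\text{ in }A\text{ is } t(i,j-1);\ \text{if } j=0 \text{ there is none}.
\end{aligned}\tag{2}$$

**Step 3: $t$ is injective.** *Kinds are only modulo $3$, so this needs an argument.* Let $t(i,j)=t(i',j')$, and use induction on $i+j$. The class shows that $i=0\iff i'=0$ and $j=0\iff j'=0$. If $i\ge1$, then (2) gives $t(i-1,j)=t(i'-1,j')$, and by induction $i=i'$ and $j=j'$. If $i=0$ and $j\ge1$, use lower neighbors in the same way. If $i=j=0$, then $i'=j'=0$.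

**Step 4: edges.** *This step shows that the induced graph on the generated part is determined by $\mathrm{Dom}_A$.* By (C4), of two adjacent typed vertices one is a left or a lower neighbor of the other. By (2), the only edges among the vertices $t(i,j)$ join $t(i,j)$ to $t(i-1,j)$ and to $t(i,j-1)$; these edges are all present by construction. So each $t(i,j)$ has at most $4$ neighbors in $t(\mathrm{Dom}_A)$, and by (C3) exactly one in $V(D)$.

**Step 5: symbols.** *This step shows that the generated part carries the computation.* By induction and (1),
$$\pi s(t(i,j))=y(i,j)\qquad\text{for all }(i,j)\in\mathrm{Dom}_A .$$
Indeed (C7)(a) gives the origin, (C7)(b) and (c) give the bottom row and the left column, and for $i,j\ge1$ we apply (C7)(d) with $u=t(i-1,j)$, $v=t(i,j-1)$, $z=t(i-1,j-1)$.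

## A halting machine produces a failing pair

Let $M$ halt, let $y(i_0,j_0)\in H$, and put $n=i_0+j_0$. For $\epsilon\in\{1,2\}$ let $A_\epsilon$ consist of $D$ and vertices $v_{ij}$ for $i,j\ge0$, $i+j\le n$. Its edges are those of $D$; the edges $v_{ij}v_{i-1,j}$ and $v_{ij}v_{i,j-1}$ whenever both ends exist; and one edge $v_{ij}d_\tau$ for each $(i,j)$. Here $\tau$ has kind $(i,j)\bmod3$, the class of position $(i,j)$ as in Step 2 above, and symbol $y(i,j)$ if $y(i,j)\notin H$, and $(y(i,j),\epsilon)$ if $y(i,j)\in H$.

In the one-step example, $n=2$ and $A_\epsilon$ is $D$ with six further vertices; the tag $\epsilon$ is at $v_{20}$.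

**Step 1: $A_\epsilon\in\mathcal C_M$.** *We check the rules in turn.* Each $v_{ij}$ has degree at most $5$, and $D$ has minimum degree at least $10$. So a copy of $D$ in $A_\epsilon$ uses only vertices of $V(D)$; it is an automorphism of $D$, hence the identity, and (C1) holds. (C2)–(C4) are clear from the construction. The possible typed neighbors $v_{i\pm1,j},v_{i,j\pm1}$ of $v_{ij}$ have four distinct kinds. So the only possible left neighbor of $v_{ij}$ is $v_{i-1,j}$, the only possible lower neighbor is $v_{i,j-1}$, and $v_{ij}$ can be a left neighbor only of $v_{i+1,j}$ and a lower neighbor only of $v_{i,j+1}$. This gives (C5), since vertices with $i=0$ have no left neighbor and those with $j=0$ no lower neighbor. It also gives (C6)(b),(c),(d), because no vertex is a left neighbor of two vertices or a lower neighbor of two vertices; (C6)(a) holds because only $v_{00}$ has class $o$. Finally (C7) follows from (1): in (b), $w=v_{i0}$ with $i\ge1$ and $u=v_{i-1,0}$; (c) is similar; in (d), $w=v_{ij}$ with $i,j\geq 1$, $u=v_{i-1,j}$, $v=v_{i,j-1}$; and (a) is the value $y(0,0)=\sigma_0$.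

**Step 2: no joint embedding.** *We show more than needed: there are not even injective homomorphisms.* Suppose $\alpha:A_1\to C$ and $\beta:A_2\to C$ are injective homomorphisms with $C\in\mathcal C_M$. By (C1), $\alpha|_D=\beta|_D$ is the unique copy of $D$ in $C$. Vertices outside $D$ go outside $D$ by injectivity. Edges are preserved, so types and left and lower neighbor relations are preserved. By induction on $i+j$ and the definition of $t_C$,
$$\alpha(v_{ij})=t_C(i,j)=\beta(v_{ij}).$$
Hence $t_C(i_0,j_0)$ is adjacent to two distinct vertices $d_\tau,d_{\tau'}$, whose symbols are $(y(i_0,j_0),1)$ and $(y(i_0,j_0),2)$. This contradicts (C3). So if $M$ halts, the JEP fails for $\mathcal C_M$.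

## A non-halting machine: gluing along the common generated part

Now let $M$ not halt, and let $A,B\in\mathcal C_M$ be arbitrary. We build a joint embedding.

**Step 1: one of the graphs has no copy of $D$.** *This is the case in which the disjoint union works.* Say $A$ has no copy of $D$, and let $C=A+B$. Suppose $C$ contains $F\in\mathcal F_M$. If $F$ is connected, it lies in $A$ or in $B$; it contains $D$, so it lies in $B$, a contradiction. If $F=D+D$, each of the two connected components lies in $B$, so $B$ contains $F$, a contradiction. Hence $C\in\mathcal C_M$.

From now on both $A$ and $B$ contain $D$. The disjoint union contains $D+D$, so it is not in $\mathcal C_M$. The next thing to try is to overlap $A$ and $B$ exactly in $D$. That fails as soon as both have a vertex of class $o$, because the result has two such vertices, against (C6)(a). One has to identify at least what the rules force, and that is the generated part. It is enough.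

**Step 2: the amalgam.** *We define $C$ and see where the hypothesis on $M$ is used.* Let $J=\mathrm{Dom}_A\cap\mathrm{Dom}_B$; it is again closed under decreasing a positive coordinate by $1$. Since $M$ does not halt, $y(i,j)\notin H$ always. So $\pi s(t_A(i,j))=y(i,j)$ forces $t_A(i,j)$ to have symbol exactly $y(i,j)$, with no tag, and the same holds for $t_B(i,j)$. With the kinds and classes computed above, $t_A(i,j)$ and $t_B(i,j)$ have the same type for $(i,j)\in J$.

Identify the two copies of $D$, and identify $t_A(i,j)$ with $t_B(i,j)$ for $(i,j)\in J$. This is an isomorphism between the induced subgraphs $A[V(D)\cup t_A(J)]$ and $B[V(D)\cup t_B(J)]$. It is a bijection because $t_A,t_B$ are injective. On $V(D)$ both graphs are exactly $D$ by (C2). Each $t(i,j)$ has exactly one neighbor in $V(D)$, namely $d_\tau$ for the common type. The edges among the $t(i,j)$ are the same by Step 4 of the previous analysis of $t$.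

Let $C$ be the free amalgam: $V(C)=V(A)\cup V(B)$ with $V(A)\cap V(B)=I:=V(D)\cup t(J)$, and $E(C)=E(A)\cup E(B)$. Then $A$ and $B$ are induced subgraphs of $C$, every edge of $C$ lies in $A$ or in $B$, and there are no edges between $A\setminus B$ and $B\setminus A$ (we write $A\setminus B$ for $V(A)\setminus V(B)$). On $I$ the maps $t_A$ and $t_B$ agree, and we write $t$ for both. It remains to show $C\in\mathcal C_M$.

**Step 3: (C1) for $C$.** *No new copy of $D$ may appear across the seam; the choice of $D$ as the complement of a sparse tree is made for this.* Let $D'$ be a copy of $D$ in $C$. If $V(D')\subseteq V(A)$ or $V(D')\subseteq V(B)$, then $D'$ is the given copy, by (C1) in $A$ or in $B$. Otherwise $X=V(D')\setminus V(B)$ and $Y=V(D')\setminus V(A)$ are nonempty, with no edges of $C$ between them. So $\bar D$ contains a complete bipartite graph with sides of sizes $|X|$ and $|Y|$. Since $\bar D$ has no $4$-cycle, one side has one vertex; since $\bar D$ has maximum degree $3$, the other has at most three. Thus $|X\cup Y|\le4$.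

Every vertex of $D'$ has at least $m-4$ neighbors in $D'$, hence at least $m-8\ge6$ neighbors in $V(D')\cap I$. A vertex of $t(J)$ has at most $5$ neighbors in $I$: four in $t(J)$ and one in $V(D)$. So $D'$ has no vertex in $t(J)$, that is, $V(D')\cap I\subseteq V(D)$. Now take $x\in X$. It has at least $6$ neighbors in $V(D')\cap I\subseteq V(D)$, the corresponding edges lie in $A$ because $x\notin V(B)$, and $x\notin V(D)$. This contradicts (C3) in $A$. So (C1) holds for $C$.

The copy of $D$ in $C$ is therefore the common one, and types in $C$ agree with types in $A$ and in $B$.

**Step 4: rules about one vertex or one edge.** *These are inherited.* (C2) concerns $C[V(D)]=A[V(D)]$. (C3), (C4), (C7)(a),(b),(c) and the "none" clauses of (C5) concern a single vertex outside $D$ or a single edge, together with edges to $D$. Such a configuration lies in $A$ or in $B$, where the rule holds.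

In what follows all vertices are typed vertices outside $V(D)$. Such a vertex lying in $I$ is some $t(k,l)$ with $(k,l)\in J$.

**Step 5: the seam is closed under going left and down.** *This is the tool for all remaining rules.*
$$\begin{aligned}
&\text{If } q=t(k,l)\in I \text{ and } p \text{ is a left (or lower) neighbor of } q \text{ in } C,\\
&\text{then } p=t(k-1,l)\ \ (\text{or } p=t(k,l-1)); \text{ in particular } p\in I .
\end{aligned}\tag{3}$$
Indeed the edge $pq$ lies in $A$ or in $B$, say in $A$. If $p$ is a left neighbor, (2) in $A$ gives $k\ge1$ and $p=t_A(k-1,l)$, and $(k-1,l)\in J$ because $J$ is closed under decreasing a positive coordinate. The other cases are the same.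

**Step 6: (C5), "at most one".** *Two left neighbors could come one from each side.* Let $q$, of class $\to$ or $\bullet$, have two left neighbors $p\ne p'$ in $C$. The two edges do not both lie in $A$, nor both in $B$. So $q$ is an end of an edge of $A$ and of an edge of $B$, and $q\in I$. Then (3) gives $p=p'$, a contradiction. The argument for lower neighbors is the same.

**Step 7: (C6)(a).** *Two origins could come one from each side.* Two class-$o$ vertices that both lie in $A$, or both in $B$, coincide. If $p\in A$ and $p'\in B$ have class $o$, then $p=t_A(0,0)$ and $p'=t_B(0,0)$, so $(0,0)\in J$ and $p=p'$.

**Step 8: (C6)(b),(c).** *A seam vertex could get a successor from each side; we show that those successors have been identified.* Let $u$ be a left neighbor of distinct class-$\to$ vertices $w,w'$. The three vertices are not all in $A$ and not all in $B$. If $u\in A\setminus B$, then its neighbors $w,w'$ are in $A$, which is excluded; the same holds with $A$ and $B$ exchanged. So $u\in I$, and $w,w'$ are neither both in $A$ nor both in $B$. Up to swapping them, $w\in A\setminus B$ and $w'\in B\setminus A$. By (C7)(b) in $A$, $u$ has class $o$ or $\to$, so $u=t(k,0)$ for some $k$. By the definition of $t$, $w=t_A(k+1,0)$ and $w'=t_B(k+1,0)$. Hence $(k+1,0)\in J$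 and $w=w'$, a contradiction. Rule (c) is symmetric, with lower neighbors, class $\uparrow$ and (C7)(c).

**Step 9: (C6)(d).** *The same, for interior cells.* Suppose $u,v,z,w,w'$ form the forbidden configuration in $C$. They are not all in $A$ and not all in $B$. The edges of the configuration join each of $u,v$ to each of $w,w',z$.

First, $u\in I$. Suppose $u\in A\setminus B$. Then $w,w',z\in A$, so $v\in B\setminus A$. Since $w$ is adjacent to $v$, also $w\in B$, so $w\in I$. By (3) its left neighbor $u$ is in $I$, a contradiction. If $u\in B\setminus A$, exchange $A$ and $B$.

Next, $v\in I$. Suppose $v\in A\setminus B$. Then $w,w',z\in A$, so $u\in B\setminus A$. Since $w$ is adjacent to $u$, $w\in I$, and by (3) its lower neighbor $v$ is in $I$, a contradiction. Again the other case is symmetric.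

Now let $u=t(k,l)$ and $v=t(k',l')$. By (3) applied to $q=u$, $z=t(k,l-1)$, so $z\in I$ and $l\ge1$. By (3) applied to $q=v$, $z=t(k'-1,l')$. Since $t$ is injective, $k'=k+1$ and $l'=l-1$, so $v=t(k+1,l-1)$.

Since $u,v,z\in I$, the vertices $w,w'$ are neither both in $A$ nor both in $B$; up to swapping, $w\in A\setminus B$ and $w'\in B\setminus A$. The vertex $w$ has class $\bullet$, left neighbor $t_A(k,l)$ and lower neighbor $t_A(k+1,l-1)$, so $w=t_A(k+1,l)$. Likewise $w'=t_B(k+1,l)$. Hence $(k+1,l)\in J$ and $w=w'$, a contradiction.

**Step 10: (C7)(d).** *We show that a square in $C$ never straddles the seam.* Let $w,u,v,z$ be as in the hypothesis of (C7)(d), and suppose they are not all in $A$ and not all in $B$. They are distinct and carry the $4$-cycle $w\,u\,z\,v$. Some vertex of it is in $A\setminus B$ and some vertex is in $B\setminus A$, and these two are nonadjacent in $C$. A vertex of the cycle can be nonadjacent only to the opposite one. So there is an opposite pair with one vertex in $A\setminus B$ and the other in $B\setminus A$. The remaining two vertices are adjacent to both of these, so they are in $A\cap B$, that is, in $I$.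

If the pair is $\{u,v\}$, then $w\in I$, and (3) gives $u\in I$, a contradiction. If the pair is $\{w,z\}$, then $u\in I$, and $z$ is a lower neighbor of $u$, so (3) gives $z\in I$, a contradiction. So the configuration lies in $A$ or in $B$, where (C7)(d) holds.

All rules hold, so $C\in\mathcal C_M$, and $A,B$ are induced subgraphs of $C$. Thus $\mathcal C_M$ has the JEP if $M$ does not halt. Together with the previous section, $\mathcal C_M$ has the JEP if and only if $M$ does not halt on the blank tape. Since $\mathcal F_M$ is computable from $M$ and halting on the blank tape is undecidable, **Theorem 2** is proved. $\blacksquare$

## The fourth corner in (C6)(d)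

It is tempting to simplify (C6)(d) to "no two distinct class-$\bullet$ vertices have a common left neighbor and a common lower neighbor", without $z$. With this single change the JEP would fail for *every* machine.

Here is the failing pair. Take $D$ and the vertices $v_{ij}$ with $i+j\le4$, joined and labeled as in the construction of $A_1$. Add a vertex $w$ of kind $(1,1)$ and class $\bullet$, adjacent to $v_{01}$ and to $v_{40}$. The kinds of these are $(0,1)$ and $(1,0)$, so $v_{01}$ is a left neighbor and $v_{40}$ a lower neighbor of $w$. Give $w$ the symbol $s$ in the graph $A$ and a different symbol $s'$ in the graph $B$.

Both graphs obey the changed rules. All vertices outside $D$ have degree at most $6<10$, so (C1) holds; (C2)–(C4) are clear. The vertex $w$ has one left and one lower neighbor, and it is not a left or lower neighbor of anything, as $v_{01}$ and $v_{40}$ have kinds $(1,1)-(1,0)$ and $(1,1)-(0,1)$; so (C5) holds. Since $w$ has class $\bullet$, it does not affect (C6)(a),(b),(c) or (C7)(a),(b),(c). The only other vertex having $v_{01}$ as a left neighbor is $v_{11}$, whose lower neighbor is $v_{10}\ne v_{40}$, so the changed (C6)(d) holds. For (C7)(d) at $w$ one would need a vertex that is the lower neighbor of $v_{01}$, which is $v_{00}$, and also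 the left neighbor of $v_{40}$, which is $v_{30}$; so nothing is required there.

In a joint embedding in the changed class, the vertices $v_{ij}$ from both sides are identified, by the same induction as in the halting case (the changed rule still gives uniqueness of $t(i,j)$). Then the two images of $w$ have the same left neighbor and the same lower neighbor, so the changed rule makes them equal, and the resulting vertex has two neighbors in $D$, against (C3). The corner $z$ prevents this: in Step 9, it is what gives $v=t(k+1,l-1)$ and not merely this modulo $3$.

## One disconnected graph, $\Pi^0_1$-completeness, and non-induced embeddings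

Recall that a set of finite objects is $\Pi^0_1$ if it has the form $\{x:\forall w\ R(x,w)\}$ with $R$ decidable, and $\Pi^0_1$-complete if in addition every $\Pi^0_1$ set reduces to it by a computable function. The set of machines that do not halt on the blank tape is $\Pi^0_1$-complete.

*Proof of Theorem 3.*

**Part 1.** By Proposition 1, the only disconnected graph in $\mathcal F_M$ is $D+D$, with $D$ connected. So Theorem 2 already gives undecidability for such inputs. If all forbidden graphs are connected, the class is closed under disjoint unions, so it has the JEP.

**Part 2.** *Upper bound.* If $C\in\mathcal C$ contains induced copies of $A$ and $B$, then so does its induced subgraph on the union of the two copies. This subgraph is in $\mathcal C$ and has at most $|A|+|B|$ vertices. So the JEP says: for all $A,B$, if $A,B\in\mathcal C$, then there is $C\in\mathcal C$ with at most $|A|+|B|$ vertices into which both embed. The statement after "for all $A,B$" is decidable, given the finite forbidden set. Hence the JEP is a $\Pi^0_1$ property of that set. *Hardness.* By Theorem 2, the computable map $M\mapsto\mathcal F_M$ reduces the $\Pi^0_1$-complete set of machines not halting on the blank tape to the JEP problem.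

**Part 3.** The weak version asks, for all $A,B\in\mathcal C$, for a $C\in\mathcal C$ that contains both $A$ and $B$ as not necessarily induced subgraphs. If $M$ does not halt, the JEP holds for $\mathcal C_M$, and hence so does its weak version. If $M$ halts, Step 2 of the halting case excluded all pairs of injective homomorphisms $A_1\to C$, $A_2\to C$ with $C\in\mathcal C_M$, so even the weak version fails. Thus the weak version holds for $\mathcal C_M$ if and only if $M$ does not halt, and it is undecidable. $\blacksquare$
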